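\title{Nonconvex polyhedra determined by their edge lengths and dihedral angles}

\begin{abstract}
Consider polyhedra in Euclidean, hyperbolic or spherical $3$-space that may be nonconvex and self-intersecting but have convex faces. We prove that such a polyhedron is determined up to isometry by its combinatorial type, edge lengths and dihedral angles if no two faces at a common vertex are coplanar. This removes from a theorem of Cho and Kim the hypothesis that no three vertices are collinear. More generally, coplanar faces may occur at up to five vertices, and an example shows that six are too many. The proof compares the face angles of two realizations. The angles that differ form a bipartite graph on the sphere; closing conditions around faces and around vertices restrict this graph locally, and Euler's formula shows that it is empty.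
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The question}
Let $X$ be one of the spaces $\mathbb{E}^3$, $\mathbb{H}^3$, $\mathbb{S}^3$. A \emph{line} is a complete geodesic and a \emph{plane} is a complete totally geodesic surface. A \emph{polyhedral graph} $P$ is the $1$-skeleton of a combinatorial polyhedron, that is, a $3$-connected planar graph together with its faces; bigon faces are not allowed. We regard $P$ as drawn on a sphere, and we fix an orientation of this sphere. A \emph{realization} $\phi$ of $P$ in $X$, or \emph{geometric polyhedron}, sends the vertices, edges and faces of $P$ into $X$ so that each edge goes to a geodesic segment of positive length and each face goes to a polygon that lies in a plane and is not contained in a line. Nothing else is required: the polyhedron may be nonconvex and self-intersecting, and distinct vertices may occupy the same point. Two realizations of $P$ are \emph{congruent} if an isometry of $X$ carries one to the other face by face, with corresponding vertices matched.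

Each edge carries two numbers, its length and its \emph{dihedral angle}. The latter is the angle in $[0,2\pi)$ between the two faces at the edge, measured on the side determined by the orientation of the sphere; Section~\ref{sec:conventions} makes this explicit. A polyhedron satisfying a list of conditions is \emph{uniquely determined by its dihedral angles and edge lengths} if every realization of the same polyhedral graph that satisfies these conditions and has the same corresponding edge lengths and dihedral angles is congruent to it.

A rough count suggests that such uniqueness should be the rule. Let $P$ have $\mathsf{V}$ vertices, $\mathsf{E}$ edges and $\mathsf{F}$ faces. A point of $X$ and a plane in $X$ each depend on three parameters, there are $2\mathsf{E}$ incidences between vertices and faces, and the isometry group has dimension six. So one expects $3\mathsf{V}+3\mathsf{F}-2\mathsf{E}-6=\mathsf{E}$ degrees of freedom, by Euler's formula, while lengths and dihedral angles are $2\mathsf{E}$ numbers. Uniqueness should fail only in degenerate situations, and the question is which degeneracies have to be excluded.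

A polygon is \emph{convex} if
\begin{itemize}
\item[(C1)] it has no self-intersections,
\item[(C2)] all its interior angles are at most $\pi$, and
\item[(C3)] it lies in an open half-space (an open hemisphere in $\mathbb{S}^3$).
\end{itemize}
An edge is \emph{flat} if its dihedral angle is $0$ or $\pi$, that is, if its two faces are coplanar. A vertex is \emph{partially-flat} if two distinct faces at it lie in a common plane. The endpoints of a flat edge are partially-flat, but a vertex can be partially-flat without any flat edge, because the two coplanar faces need not be neighbors. Cho and Kim \cite{CK} proved that a geometric polyhedron is uniquely determined by its dihedral angles and edge lengths if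
\begin{itemize}
\item[(i)] every face is convex,
\item[(ii)] no vertex is partially-flat, and
\item[(iii)] no three vertices are collinear, where a triple containing two coincident vertices counts as collinear.
\end{itemize}
Conditions (i) and (ii) concern one face or one vertex at a time, just as the data concern one edge at a time. Condition (iii) is of a different kind, since it restricts vertices that may be far apart on the surface. The problem that we solve comes from \cite{CK}:
\begin{quote}
\emph{Is every geometric polyhedron in $\mathbb{E}^3$, $\mathbb{H}^3$ or $\mathbb{S}^3$ that satisfies \textup{(i)} and \textup{(ii)} uniquely determined by its dihedral angles and edge lengths?}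
\end{quote}

\subsection*{Results}
The answer is yes in all three geometries.

\begin{theorem}\label{thm:A}
Let $\phi,\phi'$ be realizations in $X$ of the same polyhedral graph, both satisfying \textup{(i)} and \textup{(ii)}, with equal corresponding edge lengths and dihedral angles. Then there is an orientation-preserving isometry of $X$ carrying $\phi$ to $\phi'$, vertex by vertex, edge by edge and face by face.
\end{theorem}

Collinear triples, coincident vertices and face angles equal to $\pi$ are all permitted, and the proof does not use the theorem of Cho and Kim. It ends in an inequality with room to spare, which allows us to weaken (ii). Call a vertex $v$ \emph{exceptional} for $\phi$ if two distinct faces at $v$, each with at least four sides, lie in a common plane. Exceptional vertices are partially-flat.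

\begin{theorem}\label{thm:B}
Let $\phi,\phi'$ be realizations in $X$ of the same polyhedral graph, with all faces convex and with equal corresponding edge lengths and dihedral angles. If $\phi$ has at most five exceptional vertices (in particular, if it has at most five partially-flat vertices), then $\phi$ and $\phi'$ are congruent by an orientation-preserving isometry. Nothing about flatness is assumed for $\phi'$. The number five is best possible in each of $\mathbb{E}^3$, $\mathbb{H}^3$, $\mathbb{S}^3$.
\end{theorem}

\subsection*{The idea of the proof}
What the data do not record are the face angles, one for each \emph{corner}, that is, for each incident pair of a vertex and a face. If the face angles of $\phi$ and $\phi'$ agree as well, then both polyhedra can be assembled from the same instructions, and they are congruent (Lemma~\ref{lem:develop}). So we study the corners at which the angles differ, which we call \emph{changed}. Two extreme cases are easy. A triangle is determined by its side lengths, so it has no changed corner. At a vertex of degree three without flat edges, the dihedral angles determine the face angles (Example~\ref{ex:degree3}). In general neither mechanism suffices alone, and the two have to be played against each other.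

Walking once around a face brings us back to the start. This is an identity in the three-dimensional isometry group of a plane, so it amounts to three equations for the angles of the face. Turning once around a vertex gives an identity in $\mathrm{SO}(3)$, again three equations. One therefore expects that a face with a changed corner has at least four of them, and that the same holds at a vertex. Now join each vertex to each face in which its corner is changed. The result is a simple bipartite graph on the sphere, and by Euler's formula such a graph cannot have all degrees at least four.

For faces the expectation is correct (Section~\ref{sec:faces}). For vertices it has two gaps (Section~\ref{sec:vertices}). A vertex with two changed corners is possible only if the two faces are coplanar, and this is what (ii) excludes. A vertex with three changed corners is the real difficulty: three equations in three unknowns may have a second solution, a mirror image of the first, and since the polyhedron is not convex at the vertex, we cannot tell the two apart by an orientation. Convexity of the faces still excludes the mirror solution when the three faces are consecutive. In Section~\ref{sec:graph} we show that this partial information is enough, since nonconsecutive faces force the graph to have long regions, and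 these compensate for the low degree in Euler's formula. Section~\ref{sec:six} contains the example with six partially-flat vertices.

\section{Conventions}\label{sec:conventions}

\subsection*{The model spaces}
In $\mathbb{R}^4$ with coordinates $x_0,\dots,x_3$ let $\mathbb{E}^3=\{x_0=1\}$, let $\mathbb{H}^3=\{x_0^2-x_1^2-x_2^2-x_3^2=1,\ x_0>0\}$, and let $\mathbb{S}^3$ be the unit sphere. Lines and planes are the intersections of $X$ with linear subspaces of dimensions two and three. Isometries are restrictions of linear maps of determinant $\pm1$, and the determinant is $+1$ exactly for the orientation-preserving ones. The same description in $\mathbb{R}^3$ gives the model plane $Y=\mathbb{E}^2,\mathbb{H}^2,\mathbb{S}^2$, to which every plane of $X$ is isometric. We fix an orientation of $X$ and use the following standard facts.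
\begin{itemize}
\item[(G1)] The orientation-preserving isometries of $X$ act simply transitively on positively oriented orthonormal frames of tangent vectors. The same holds for $Y$. A plane through a given point is determined by its tangent plane there.
\item[(G2)] An orientation-preserving isometry of $Y$ fixing two distinct, non-antipodal points is the identity, because it fixes one of them and the direction to the other, and hence a frame. An isometry of $X$ fixing four non-coplanar points is the identity, because these points form a basis of $\mathbb{R}^4$.
\item[(G3)] Two triples of points of $Y$ with the same mutual distances differ by an isometry of $Y$.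
\item[(G4)] The \emph{central projection} $x\mapsto x/x_0$ (the Klein or gnomonic projection) embeds $\mathbb{H}^3$ and the hemisphere $\{x_0>0\}$ of $\mathbb{S}^3$ in $\mathbb{E}^3$. It takes segments to segments and planes into planes, preserves orientation, preserves whether an angle is less than, equal to or greater than $\pi$, and commutes with the isometries fixing its center $(1,0,0,0)$. By (G1) any point of $X$ can serve as the center. The same holds for $Y$.
\item[(G5)] A simple polygon in $\mathbb{E}^2$ with all interior angles at most $\pi$ bounds a convex region. A ray from an interior point of a compact convex region meets its boundary exactly once.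
\end{itemize}

\subsection*{Polyhedral graphs}
We use only these facts: $P$ is simple; it remains connected when any two vertices are deleted; all degrees are at least three; and face boundaries are simple cycles. By the last fact, each face is a disk, and the faces that we meet when turning once around a vertex are distinct.

\subsection*{Convex faces}
Let $\phi$ have convex faces. A face goes to a polygon together with its interior, and in $\mathbb{S}^3$ both lie in the hemisphere given by (C3). We orient the plane of each face $f$ so that the boundary cycle of $f$, in the direction given by the orientation of the sphere, runs counterclockwise, with the interior on the left. For a corner $(v,f)$ let $\alpha(v,f)$ be the interior angle of $f$ at $v$. It is not $0$ by (C1), so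
\[
\alpha(v,f)\in(0,\pi]
\]
by (C2). By (C1) and (C3), distinct vertices of one face occupy distinct points, which in $\mathbb{S}^3$ are not antipodal. Every edge in $\mathbb{S}^3$ lies in an open hemisphere, so in all three geometries an edge is determined by its endpoints.

\subsection*{Dihedral angles}
Let $e$ be an edge at $v$ with unit direction $t$ at $\phi(v)$, and let $f,g$ be its faces, where $g$ follows $f$ counterclockwise around $v$ on the sphere. Let $u^-$ and $u$ be the unit vectors orthogonal to $t$ that point into $f$ and $g$, and let $\rho$ be the angle, modulo $2\pi$, of the positive rotation about $t$ that takes $u^-$ to $u$. The three vectors extend to parallel fields along $e$, since the faces are totally geodesic. At the other endpoint of $e$ both the direction $t$ and the order of $f,g$ are reversed, so $\rho$ depends only on $e$.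

To see on which side $\rho$ is measured, note that the boundary of $g$ runs along $e$ in the direction $t$ and the boundary of $f$ in the direction $-t$. The normals of the oriented faces are therefore $n_g=t\times u$ and $n_f=(-t)\times u^-$. The rotating vector leaves $u^-$ with velocity $t\times u^-=-n_f$ and reaches $u$ with velocity $t\times u=n_g$, so it sweeps out the side opposite to both normals. Thus $\rho$ is the angle on the side away from the normals (the interior angle, for a convex polyhedron with outward normals), and $2\pi-\rho$ is the angle on the side of the normals. The dihedral angle is one of the two, and the choice is the same for all edges. Equality of dihedral angles means equality of all $\rho$ modulo $2\pi$.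

\begin{remark}
One may read the convention so that mirror images have equal dihedral angles. Then the choice between $\rho$ and $2\pi-\rho$ may differ between $\phi$ and $\phi'$. In that case replace $\phi'$ by its mirror image first; this affects neither the hypotheses nor the conclusion that $\phi$ and $\phi'$ are congruent.
\end{remark}

\emph{In Sections \ref{sec:frames}--\ref{sec:graph}, $\phi$ and $\phi'$ are realizations of $P$ with convex faces, equal edge lengths and equal angles $\rho$.} Primes denote quantities of $\phi'$, and a corner is \emph{changed} if $\alpha(v,f)\neq\alpha'(v,f)$.

\section{Frames at corners}\label{sec:frames}

We need a way to compare $\phi$ and $\phi'$ that does not break down when faces fold onto each other or vertices coincide. For this we attach an orthonormal frame to each corner and record how it changes from one corner to the next.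

Let $v$ have degree $d$, with edges $e_1,\dots,e_d$ in counterclockwise order, and let $f_i$ be the face between $e_i$ and $e_{i+1}$ (indices modulo $d$). The counterclockwise boundary of $f_i$ leaves $v$ along $e_i$. The frame of the corner $(v,f_i)$ is $F_i=(t_i,u_i,n_i)$, where $t_i$ is the unit direction of $e_i$, the unit vector $u_i\perp t_i$ points into $f_i$ along $e_i$, and $n_i=t_i\times u_i$ is the normal of $f_i$. We identify the tangent space at $\phi(v)$ with $\mathbb{R}^3$ by an orientation-preserving linear isometry and regard frames as matrices in $\mathrm{SO}(3)$ with the three vectors as columns. Let $\mathbf{z}=(0,0,1)^T$ and
\[
R_z(\theta)=\begin{pmatrix}\cos\theta&-\sin\theta&0\\ \sin\theta&\cos\theta&0\\ 0&0&1\end{pmatrix},\qquad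
R_x(\theta)=\begin{pmatrix}1&0&0\\ 0&\cos\theta&-\sin\theta\\ 0&\sin\theta&\cos\theta\end{pmatrix}.
\]
Right multiplication by $R_z(\theta)$ or $R_x(\theta)$ rotates a frame through $\theta$ about its own third or first vector.

Write $\alpha_i=\alpha(v,f_i)$, and let $\rho_i$ be the angle $\rho$ of $e_i$. In the oriented plane of $f_i$, the direction $t_{i+1}$ is $t_i$ turned through $\alpha_i$, and the unit vector pointing into $f_i$ along $e_{i+1}$ is $t_{i+1}$ turned back through $\pi/2$:
\[
t_{i+1}=\cos\alpha_i\,t_i+\sin\alpha_i\,u_i,\qquad u^-_{i+1}=\sin\alpha_i\,t_i-\cos\alpha_i\,u_i .
\]
This includes the case $\alpha_i=\pi$. Hence $F_iR_z(\alpha_i)$ has columns $t_{i+1},-u^-_{i+1},n_i$. The rotation about $t_{i+1}$ through $\pi+\rho_{i+1}$ takes $-u^-_{i+1}$ to $u_{i+1}$, and two columns determine a matrix in $\mathrm{SO}(3)$. So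
\begin{equation}\label{eq:step}
H_i:=F_iR_z(\alpha_i)=(t_{i+1},-u^-_{i+1},n_i),\qquad F_{i+1}=H_iR_x(\beta_{i+1}),\qquad \beta_{i}:=\pi+\rho_{i}.
\end{equation}
The angles $\beta_i$ are the same for $\phi$ and $\phi'$ modulo $2\pi$, and $n_i=F_i\mathbf{z}=H_i\mathbf{z}$.

\begin{lemma}\label{lem:develop}
If no corner is changed, then an orientation-preserving isometry of $X$ carries $\phi$ to $\phi'$, vertex by vertex, edge by edge and face by face.
\end{lemma}

\begin{proof}
There are two kinds of moves between corners. By \eqref{eq:step}, the frame of $(v,f_{i+1})$ is the frame of $(v,f_i)$ multiplied on the right by $R_z(\alpha_i)R_x(\beta_{i+1})$. If $w$ follows $v$ on the boundary of $f$, then the frame of $(w,f)$ arises from the frame of $(v,f)$ by parallel transport along its first vector over the length of $vw$, followed by the left turn $R_z(\pi-\alpha(w,f))$. Both moves depend only on data common to $\phi$ and $\phi'$, and both commute with orientation-preserving isometries. They connect all corners: the first kind connects the corners at one vertex, the second crosses each edge, and $P$ is connected. By (G1) there is an orientation-preserving isometry that matches the frames of $\phi$ and $\phi'$ at one corner. It then matches them at all corners. So it matches all vertices, hence all edges, and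 also the faces, each of which lies in the plane given by its frames, to the left of its boundary.
\end{proof}

It remains to show that no corner is changed. Equation \eqref{eq:step} has a geometric reading that guides the rest of the proof. The normal $n_i$ arises from $n_{i-1}$ by rotation about $t_i$ through $\beta_i$, and both are orthogonal to $t_i$. So the normals are the vertices of a closed path on the unit sphere, whose $i$th arc has length $\beta_i$ modulo $2\pi$ and lies on the great circle with pole $t_i$. At $n_i$ the pole moves from $t_i$ to $t_{i+1}$ by rotation about $n_i$ through $\alpha_i$, so the path turns there through $\alpha_i$. This \emph{path of normals} has known arc lengths and unknown turning angles, exactly like the boundary of a face. Unlike the boundary of a face, it may cross itself, its arcs may have any length, and two of its vertices may be equal or antipodal, which happens exactly when $v$ is partially-flat. In the extreme case where all $\rho_i$ equal $\pi$, all $\beta_i$ vanish modulo $2\pi$, the path is a point, and the closing condition $\prod_iR_z(\alpha_i)R_x(\beta_{i+1})=I$ says only that $\sum_i\alpha_i\equiv0$ modulo $2\pi$. This is one equation instead of three, and it explains why a condition like (ii) is needed.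

We compute three consecutive normals in coordinates with respect to $F_i$. By \eqref{eq:step}, $n_{i-1}=H_{i-1}\mathbf{z}=F_iR_x(-\beta_i)\mathbf{z}$ and $n_{i+1}=F_iR_z(\alpha_i)R_x(\beta_{i+1})\mathbf{z}$. Since $R_x(\theta)\mathbf{z}=(0,-\sin\theta,\cos\theta)^T$, the coordinates are
\[
n_{i-1}:\begin{pmatrix}0\\ \sin\beta_i\\ \cos\beta_i\end{pmatrix},\qquad
n_i:\begin{pmatrix}0\\0\\1\end{pmatrix},\qquad
n_{i+1}:\begin{pmatrix}\sin\beta_{i+1}\sin\alpha_i\\ -\sin\beta_{i+1}\cos\alpha_i\\ \cos\beta_{i+1}\end{pmatrix}.
\]
The cross product of the first two vectors is $(\sin\beta_i,0,0)^T$. We read off $n_{i-1}\cdot n_i=\cos\beta_i$ and
\begin{align}
n_{i-1}\cdot n_{i+1}&=\cos\beta_i\cos\beta_{i+1}-\sin\beta_i\sin\beta_{i+1}\cos\alpha_i,\label{eq:dot}\\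
\det(n_{i-1},n_i,n_{i+1})&=\sin\beta_i\sin\beta_{i+1}\sin\alpha_i.\label{eq:det}
\end{align}

\begin{example}[A vertex of degree three]\label{ex:degree3}
Let $d=3$ and let no edge at $v$ be flat, so that all $\sin\beta_i\neq0$. Now $f_{i+1}$ and $f_{i-1}=f_{i+2}$ are neighbors across $e_{i+2}$, so $n_{i-1}\cdot n_{i+1}=\cos\beta_{i+2}$, and \eqref{eq:dot} gives
\[
\cos\alpha_i=\frac{\cos\beta_i\cos\beta_{i+1}-\cos\beta_{i+2}}{\sin\beta_i\sin\beta_{i+1}} .
\]
(For the Euclidean regular tetrahedron $\cos\beta_i=-\frac13$, and the right side is $\frac{1/9+1/3}{8/9}=\frac12$.) The right side is the same for $\phi$ and $\phi'$, so $\alpha_i'\equiv\pm\alpha_i$ modulo $2\pi$. By \eqref{eq:det} the two signs correspond to the two signs of $\det(n_{i-1},n_i,n_{i+1})$, that is, to the triangle of normals and its mirror image. As $\alpha_i,\alpha_i'\in(0,\pi]$, we get $\alpha_i=\alpha_i'$. With Lemma~\ref{lem:develop} this proves Theorem~\ref{thm:A} when all vertices have degree three, as for the cube.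
\end{example}

The example contains the two steps of all local arguments below. The common data determine a triangle up to reflection, and convexity of the faces is needed to exclude the reflection.

\section{Changed corners of a face}\label{sec:faces}

\begin{lemma}\label{lem:face}
A face with a changed corner has at least four changed corners. In particular it has at least four sides.
\end{lemma}

The unchanged corners act as welded joints. They cut the boundary into rigid paths hinged at the changed corners, and a closed chain of at most three rigid paths can move only by reflecting the triangle of hinges.

\begin{proof}
Identify the oriented planes of $\phi(f)$ and $\phi'(f)$ with $Y$, so that we have two counterclockwise convex polygons with equal side lengths. We write $a$ and $a'$ for the positions of a vertex in the two polygons. Let $S$ be the set of vertices whose corners are changed, and suppose $1\le|S|\le3$.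

Call a boundary path \emph{rigid} if its inner vertices are not in $S$. A rigid path is the same in both polygons up to an orientation-preserving isometry of $Y$: match the initial point and direction by (G1); then both paths proceed by the same lengths and the same left turns $\pi-\alpha$. In each case below we move one polygon by an orientation-preserving isometry until the two coincide vertex by vertex. This is a contradiction, because the interior angle at a vertex is the counterclockwise angle from the outgoing side to the incoming side, so that coinciding polygons have no changed corner.

If $S=\{a\}$, the path from $a$ once around to $a$ is rigid, and matching it makes the polygons coincide.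

If $S=\{a,b\}$, match the rigid paths from $a$ to $b$. The rigid paths from $b$ to $a$ then differ by an orientation-preserving isometry fixing $a$ and $b$, which is the identity by (G2).

Let $S=\{a,b,c\}$ in counterclockwise order. The distances $ab$, $bc$, $ca$ agree in the two polygons, since each is the distance between the ends of a rigid path. By (G3) there is an isometry $\Psi$ of $Y$ taking $(a,b,c)$ to $(a',b',c')$. We show that it can be chosen to preserve orientation. If $a,b,c$ are collinear, so are $a',b',c'$, and we compose $\Psi$ with the reflection in the line of $a',b',c'$ if necessary.

Suppose that $a,b,c$ are not collinear. Regard points of $Y$ as vectors in $\mathbb{R}^3$. Then $\det(a',b',c')=\det\Psi\cdot\det(a,b,c)\ne0$, so it suffices to show that both determinants are positive. We treat the first; the same argument applies to the second. By (C3) and an orientation-preserving isometry, which does not change the determinant, we may assume that the polygon lies in $\{x_0>0\}$. The central projection multiplies each vector by a positive number, so it keeps the sign of the determinant, and by (G4) and (G5) it turns the polygon into the counterclockwise boundary of a convex region $K\subset\mathbb{E}^2$. In $\mathbb{E}^2=\{x_0=1\}$ the determinant is positive exactly when the triangle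 $abc$ is counterclockwise. Choose a point $p$ in the interior of this triangle, and hence in the interior of $K$. Every ray from $p$ meets $\partial K$ exactly once, so the direction from $p$ turns monotonically and counterclockwise through $2\pi$ along $\partial K$. Thus the directions from $p$ to $a,b,c$ are in counterclockwise cyclic order. The same reasoning applied to the triangle in place of $K$ shows that for a clockwise triangle $abc$ they would be in clockwise order. So the triangle is counterclockwise.

We may now assume $a=a'$, $b=b'$, $c=c'$. Each of the three rigid paths differs from its counterpart by an orientation-preserving isometry fixing its two ends, which is the identity by (G2). So the polygons coincide.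
\end{proof}

\begin{remark}
Condition (C2) enters only in the case $|S|=3$, and it is needed there. Take a Euclidean square with a side $ac$ and replace this side by two equal segments $ab$, $bc$ with $b$ slightly outside the square, or by their mirror images with $b$ slightly inside. The two pentagons have equal sides and differ only in the angles at $a,b,c$; the second has an angle greater than $\pi$ at $b$.
\end{remark}

\section{Changed corners at a vertex}\label{sec:vertices}

We repeat the argument for the path of normals at a vertex $v$, in the notation of Section~\ref{sec:frames}. Let $S$ be the set of indices $i$ such that $(v,f_i)$ is changed. If $b$ is the element of $S$ that follows $a\in S$ cyclically (with $b=a$, once around, if $|S|=1$), we call $(a,b)$ a \emph{consecutive pair}. Applying \eqref{eq:step} repeatedly gives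
\begin{equation}\label{eq:chain}
F_b=H_aA_{ab},\qquad A_{ab}=R_x(\beta_{a+1})\prod_{j=a+1}^{b-1}R_z(\alpha_j)R_x(\beta_{j+1}).
\end{equation}
Only unchanged angles occur in $A_{ab}$, so this matrix is the same for $\phi$ and $\phi'$. It plays the part of the rigid path from $n_a$ to $n_b$. Both tangent spaces are identified with $\mathbb{R}^3$.

\begin{lemma}\label{lem:vertex}
\begin{itemize}
\item[\textup{(a)}] $|S|\neq1$.
\item[\textup{(b)}] If $S=\{a,b\}$ has two elements, then $n_a=\pm n_b$.
\item[\textup{(c)}] If $S=\{a,b,c\}$ has three elements and $n_a,n_b,n_c$ are pairwise linearly independent, then $\det(n'_a,n'_b,n'_c)=-\det(n_a,n_b,n_c)\neq0$.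
\end{itemize}
\end{lemma}

\begin{proof}
(a) If $S=\{a\}$, then $F_a=H_aA_{aa}=F_aR_z(\alpha_a)A_{aa}$, and the same holds for $\phi'$. So $R_z(\alpha_a)A_{aa}=I=R_z(\alpha'_a)A_{aa}$ and $\alpha_a\equiv\alpha'_a$ modulo $2\pi$. Both angles lie in $(0,\pi]$, so they are equal, contrary to $a\in S$.

For (b) and (c) let $|S|\in\{2,3\}$, and suppose that the normals $n_s$, $s\in S$, are pairwise independent. For a consecutive pair $(a,b)$,
\[
n_a\cdot n_b=(H_a\mathbf{z})\cdot(H_aA_{ab}\mathbf{z})=\mathbf{z}\cdot A_{ab}\mathbf{z}=n'_a\cdot n'_b .
\]
Since $|S|\le3$, any two elements of $S$ form a consecutive pair in one of the two orders. So the families $(n_s)_{s\in S}$ and $(n'_s)_{s\in S}$ have the same Gram matrix, and the second is also pairwise independent.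

\emph{Claim: there is no $Q\in\mathrm{SO}(3)$ with $Qn_s=n'_s$ for all $s\in S$.} Suppose that there is one. Replacing all frames of $\phi$ at $v$ by their images under $Q$ preserves \eqref{eq:step} and \eqref{eq:chain}, so we may assume $n_s=n'_s$ for $s\in S$. Let $(a,b)$ be a consecutive pair. Both $H_a$ and $H'_a$ take $\mathbf{z}$ to $n_a$ and $A_{ab}\mathbf{z}$ to $n_b$. The vectors $\mathbf{z},A_{ab}\mathbf{z}$ are independent because $n_a,n_b$ are, and rotations that agree on two independent vectors are equal. So $H_a=H'_a$, and $F_b=F'_b$ by \eqref{eq:chain}. Every $s\in S$ is the first member of one consecutive pair and the second member of another. Hence $R_z(\alpha_s)=F_s^{-1}H_s=R_z(\alpha'_s)$ and $\alpha_s=\alpha'_s$, a contradiction.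

Two independent unit vectors $n_a,n_b$ can be taken to $n'_a,n'_b$ by a rotation $Q$ when $n_a\cdot n_b=n'_a\cdot n'_b$: the linear map that also sends $n_a\times n_b$ to $n'_a\times n'_b$ preserves the Gram matrix and the orientation of a basis. For $|S|=2$ this contradicts the claim, so the unit vectors $n_a,n_b$ are dependent, which is (b).

Let $|S|=3$, and let $\Delta,\Delta'$ be the two determinants. Their squares are the determinant of the common Gram matrix, so $\Delta'=\pm\Delta$. If $\Delta'=\Delta\neq0$, the linear map $n_s\mapsto n'_s$ lies in $\mathrm{SO}(3)$. If $\Delta'=\Delta=0$, take the rotation $Q$ above. Then $n_c=\lambda n_a+\mu n_b$, where $\lambda,\mu$ are the unique solution of $\lambda+\mu\,n_a\cdot n_b=n_a\cdot n_c$ and $\lambda\,n_a\cdot n_b+\mu=n_b\cdot n_c$. The coefficients of $n'_c$ solve the same system, so $Qn_c=n'_c$. Both cases contradict the claim, and (c) follows.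
\end{proof}

Part (c) is the mirror case. For a face it was excluded because every triple of vertices of a convex polygon is nonnegatively oriented. The path of normals has no such property. What survives is a statement about three consecutive normals, whose orientation is tied by \eqref{eq:det} to a single face angle.

\begin{lemma}\label{lem:consecutive}
If $|S|=3$ and the normals $n_s$, $s\in S$, are pairwise linearly independent, then $S$ is not of the form $\{b-1,b,b+1\}$.
\end{lemma}

\begin{proof}
By \eqref{eq:det} for $\phi$ and $\phi'$,
\[
\det(n_{b-1},n_b,n_{b+1})\,\det(n'_{b-1},n'_b,n'_{b+1})=\sin^2\beta_b\,\sin^2\beta_{b+1}\,\sin\alpha_b\,\sin\alpha'_b\ \ge0,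
\]
since $\alpha_b,\alpha'_b\in(0,\pi]$. If $S=\{b-1,b,b+1\}$, the product is negative by Lemma~\ref{lem:vertex}(c).
\end{proof}

This is the second and last essential use of (C2). Independence of normals was required only for $\phi$, and only for faces with changed corners, which have at least four sides. This is why Theorem~\ref{thm:B} speaks of exceptional vertices and assumes nothing about flatness of $\phi'$. We collect what we know.

\begin{corollary}\label{cor:vertex}
Let $v$ have a changed corner and not be exceptional for $\phi$. Then $v$ has at least three changed corners, and if it has exactly three, their faces are not three consecutive faces at $v$.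
\end{corollary}

\begin{proof}
Faces with changed corners at $v$ have at least four sides by Lemma~\ref{lem:face}, so no two of them are coplanar in $\phi$. By (G1) their tangent planes at $\phi(v)$ are distinct, and their normals are pairwise independent. Apply Lemmas~\ref{lem:vertex} and~\ref{lem:consecutive}.
\end{proof}

\section{The graph of changed corners}\label{sec:graph}

\subsection*{The graph and Euler's formula}
Suppose that some corner is changed. On the sphere on which $P$ is drawn, choose a point inside each face $f$, also denoted $f$, and join it to each vertex $v$ of $f$ by an \emph{arc} $(v,f)$, so that the arcs run inside the face and meet only at the chosen point. Arcs correspond to corners, and around each vertex of $P$ arcs and edges of $P$ alternate. Let $G$ be the graph formed by the arcs of the changed corners and their endpoints, which we call \emph{vertex-nodes} $v$ and \emph{face-nodes} $f$. It is a simple bipartite graph embedded in the sphere. Face-nodes have degree at least four by Lemma~\ref{lem:face}, and vertex-nodes have degree at least two by Lemma~\ref{lem:vertex}(a).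

The \emph{regions} of $G$ are the components of its complement in the sphere. The boundary of a region $\Omega$ is traced by one or more closed walks, and each of the two sides of each arc is traversed once by one of these walks. Let $\ell(\Omega)$ be the total length of the boundary walks of $\Omega$. The arcs at a node of degree $k$ divide a small disk around it into $k$ \emph{sectors}. Each sector belongs to one region and corresponds to one passage of a boundary walk through the node, from one arc bounding the sector to the other. As all degrees are at least two, a boundary walk never leaves a node along the arc by which it came. A closed walk of length two in a simple graph would do so, and closed walks in a bipartite graph have even length. So each boundary walk has even length at least four, and $\ell(\Omega)\in\{4,6,8,\dots\}$. The walks alternate between the two kinds of nodes, so $\Omega$ has exactly $\ell(\Omega)/2$ sectors at vertex-nodes.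

Let $G$ have $N$ nodes, $M$ arcs, $L$ regions and $c\ge1$ components. Euler's formula reads $N-M+L=1+c$. Since the degrees and the lengths $\ell(\Omega)$ each add up to $2M$,
\begin{equation}\label{eq:euler}
\sum_{\text{nodes}}(4-\deg)-\sum_\Omega(\ell(\Omega)-4)=(4N-2M)-(2M-4L)=4(1+c)\ge8 .
\end{equation}

This already proves Theorem~\ref{thm:A} when all vertices of $P$ have degree at most four. Indeed, any three out of at most four faces at a vertex are consecutive, so by Corollary~\ref{cor:vertex} every node has degree at least four, and the left side of \eqref{eq:euler} is at most $0$. When $P$ has vertices of higher degree, a vertex-node of degree three is not excluded, and it contributes $+1$ to the left side. This has to be offset by the terms $\ell(\Omega)-4$ of the regions around it, so we must show that these regions are not all of length four. The next lemma translates ``length four'' into ``consecutive faces''.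

\subsection*{Regions of length four}

\begin{lemma}\label{lem:four}
Let $\ell(\Omega)=4$. Then the boundary of $\Omega$ is a $4$-cycle $v,f,w,g$. The region $\Omega$ contains no vertex of $P$ and exactly one edge of $P$, namely $vw$, and $f,g$ are the two faces at this edge. In particular, the sectors of $\Omega$ at $v$ and at $w$ each contain exactly one edge of $P$, and $f,g$ are consecutive faces at $v$ and at $w$.
\end{lemma}

\begin{proof}
Each boundary walk has length at least four, so there is only one, say $v,f,w,g$. It never turns back along an arc and $G$ is simple, so $v\neq w$ and $f\neq g$, and the walk traces a simple closed curve $\Gamma$. By the Jordan curve theorem the complement of $\Gamma$ has two components, each with boundary $\Gamma$. The region $\Omega$ lies in one of them and is open and closed in it, because the boundary of $\Omega$ lies in $\Gamma$. So $\Omega$ is this component. Let $\Omega'$ be the other.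

We first show that $\Omega$ contains no vertex of $P$. As $\deg_Gf\ge4$, there is a vertex-node $x\neq v,w$ adjacent to $f$. It is not on $\Gamma$, and it is not in $\Omega$, which is disjoint from $G$; so $x\in\Omega'$. The curve $\Gamma$ meets the drawing of $P$ only in $v$ and $w$. The graph $P-\{v,w\}$ is therefore disjoint from $\Gamma$, it is connected by $3$-connectivity, and it contains $x$. Hence it lies in $\Omega'$.

An edge of $P$ that meets $\Omega$ has its interior in $\Omega$ and its endpoints in $\Omega\cup\Gamma$, hence in $\{v,w\}$. Since $P$ is simple, there is at most one such edge. If there were none, the connected set $\Omega$ would lie in a single face. But $\Omega$ contains points of $f$ near an inner point of the arc $(v,f)$ and points of $g$ near an inner point of $(v,g)$, and $f\neq g$. So $vw$ is an edge and runs through $\Omega$. It cuts $\Omega$ into two parts, one bounded by $vw$ and the path $v,f,w$, the other by $vw$ and the path $v,g,w$. Each part is disjoint from the drawing of $P$, so the first lies in $f$ and the second in $g$, and these are the faces on the two sides of $vw$. The last sentence follows because arcs and edges alternate around $v$ and $w$.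
\end{proof}

Here $3$-connectivity is what prevents a short region from hiding a piece of the polyhedron between $f$ and $g$.

\subsection*{Distributing the lengths of regions}
To make \eqref{eq:euler} local, we share each term $\ell(\Omega)-4$ equally among the $\ell(\Omega)/2$ sectors of $\Omega$ at vertex-nodes. Face-nodes get nothing, since their terms $4-\deg$ are already at most $0$. So a sector of $\Omega$ at a vertex-node receives the \emph{charge}
\[
\frac{\ell(\Omega)-4}{\ell(\Omega)/2}=2-\frac{8}{\ell(\Omega)},
\]
which is $0$ if $\ell(\Omega)=4$ and at least $\frac23$ if $\ell(\Omega)\ge6$. Call the sector \emph{short} in the first case and \emph{long} in the second. For a vertex-node $v$ with $k(v)$ long sectors put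
\[
\mu(v)=4-\deg_Gv-(\text{total charge of the sectors at }v)\ \le\ 4-\deg_Gv-\tfrac23k(v).
\]
The total charge is $\sum_\Omega(\ell(\Omega)-4)$, so dropping the face-nodes from \eqref{eq:euler} gives
\begin{equation}\label{eq:mu}
8\le\sum_{v}\mu(v),
\end{equation}
where the sum is over the vertex-nodes.

\begin{lemma}\label{lem:mu}
Let $v$ be a vertex-node. Then $\mu(v)\le\frac43$, and $\mu(v)\le0$ if $v$ is not exceptional for $\phi$.
\end{lemma}

\begin{proof}
If $\deg_Gv\ge4$, then $\mu(v)\le0$.

Let $\deg_Gv=3$. Then $\mu(v)\le1$. Suppose that $v$ is not exceptional and that two of its three sectors are short. These two sectors share an arc $(v,f_b)$, and each contains exactly one edge of $P$ by Lemma~\ref{lem:four}. So the other two arcs of $G$ at $v$ are $(v,f_{b-1})$ and $(v,f_{b+1})$, contrary to Corollary~\ref{cor:vertex}. Hence $k(v)\ge2$ and $\mu(v)\le1-\frac43<0$ if $v$ is not exceptional.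

Let $\deg_Gv=2$. Then $v$ is exceptional by Corollary~\ref{cor:vertex}. The two sectors at $v$ together contain all edges of $P$ at $v$, and there are at least three. A short sector contains only one, so $k(v)\ge1$ and $\mu(v)\le2-\frac23=\frac43$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A} and of the congruence in Theorem~\ref{thm:B}]
Let $\phi$ have $m$ exceptional vertices. If some corner is changed, then \eqref{eq:mu} and Lemma~\ref{lem:mu} give $8\le\frac43m$, so $m\ge6$. In Theorem~\ref{thm:A} we have $m=0$ by (ii), and in Theorem~\ref{thm:B} we have $m\le5$. So no corner is changed, and Lemma~\ref{lem:develop} provides the isometry.
\end{proof}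

Positions of vertices were compared only within one face, where (C1) and (C3) keep them distinct and non-antipodal, and the collinear case was part of Lemma~\ref{lem:face}. This is why condition (iii) never appears.

\section{Six partially-flat vertices}\label{sec:six}

We complete the proof of Theorem~\ref{thm:B} by constructing, in each geometry, two non-congruent realizations with convex faces, equal edge lengths and dihedral angles, and exactly six partially-flat vertices, all of them exceptional. The proof tells us where to look. With six exceptional vertices, equality must hold throughout: each of them has two changed corners in coplanar faces, one short sector, and one sector in a region of length six. Three coplanar quadrilaterals forming a ring have this pattern.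

\subsection*{The polyhedral graph}
Let $P_0$ be a triangular prism with a pyramid stacked on each triangular face. Its vertices are $p,q,v_k,w_k$ with $k\in\mathbb{Z}/3$, and its faces are
\[
p\,v_kv_{k+1},\qquad q\,w_kw_{k+1},\qquad f_k=v_kv_{k+1}w_{k+1}w_k .
\]
The graph consists of two complete graphs on $\{p,v_0,v_1,v_2\}$ and $\{q,w_0,w_1,w_2\}$ joined by the three edges $v_kw_k$. After deleting two vertices, both complete graphs remain connected and one of the three edges survives. So $P_0$ is $3$-connected, and it is a polyhedral graph.

\subsection*{The realizations}
Choose a plane $\Pi$ in $X$, a point $o\in\Pi$ and numbers $0<r<s$ and $h>0$, all less than $\pi/4$ in $\mathbb{S}^3$. In polar coordinates of $\Pi$ around $o$, put $v_k$ at radius $r$ and angle $2\pi k/3$, and put $w_k$ at radius $s$ and angle $2\pi k/3+\theta$. Put $p$ and $q$ on the \emph{axis}, the line perpendicular to $\Pi$ at $o$, at distance $h$ from $o$ on opposite sides. In $\mathbb{S}^3$ all these points lie in the open hemisphere centered at $o$, and we take edges and faces inside it. Call this configuration $\phi_\theta$; see Figure~\ref{fig:twist}. A small pyramid stands on the base of a larger, inverted one, and the ring between the two bases is divided into $f_0,f_1,f_2$.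

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95,font=\small]
\begin{scope}
\draw (90:.9)--(210:.9)--(330:.9)--cycle (102:2.6)--(222:2.6)--(342:2.6)--cycle;
\draw (0,0)--(90:.9)--(102:2.6) (0,0)--(210:.9)--(222:2.6) (0,0)--(330:.9)--(342:2.6);
\node[below] at (0,0) {$p$};
\node[above right] at (90:.9) {$v_0$};
\node[above left] at (210:.9) {$v_1$};
\node[below] at (330:.9) {$v_2$};
\node[above] at (102:2.6) {$w_0$};
\node[below] at (222:2.6) {$w_1$};
\node[right] at (342:2.6) {$w_2$};
\node at (150:.95) {$f_0$};
\node at (270:.95) {$f_1$};
\node at (30:.95) {$f_2$};
\end{scope}
\begin{scope}[xshift=6.6cm]
\draw (90:.9)--(210:.9)--(330:.9)--cycle (78:2.6)--(198:2.6)--(318:2.6)--cycle;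
\draw (0,0)--(90:.9)--(78:2.6) (0,0)--(210:.9)--(198:2.6) (0,0)--(330:.9)--(318:2.6);
\draw[dashed,thick] (90:.9)--(144:.9)--(210:.9)--(264:.9)--(330:.9)--(24:.9)--cycle;
\draw[dashed,thick] (78:2.6)--(144:.9)--(198:2.6)--(264:.9)--(318:2.6)--(24:.9)--cycle;
\fill (144:.9) circle (2pt) (264:.9) circle (2pt) (24:.9) circle (2pt);
\node[above] at (78:2.6) {$w_0$};
\node[left] at (198:2.6) {$w_1$};
\node[below] at (318:2.6) {$w_2$};
\end{scope}
\end{tikzpicture}
\caption{Two non-congruent polyhedra $\phi_\theta$ (left) and $\phi_{-\theta}$ (right) with equal edge lengths and dihedral angles, seen from above. The quadrilaterals $f_0,f_1,f_2$ lie in the plane of the figure, the apex $p$ is above it, and the apex $q$, joined to $w_0,w_1,w_2$, is hidden below. The outer triangle is turned by $\pm\theta$ against the inner one. Dashed: the graph joining each face to the vertices at which its angle differs between the two polyhedra.}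
\label{fig:twist}
\end{figure}

For $\theta=0$ apply the central projection centered at $o$. It preserves polar angles and takes the radii $r<s$ to Euclidean radii $\tilde r<\tilde s$. The lines $v_kv_{k+1}$ and $w_kw_{k+1}$ become parallel lines on the same side of $o$, at distances $\tilde r/2<\tilde s/2$, and $f_k$ becomes an isosceles trapezoid between them, inside the sector of polar angles from $2\pi k/3$ to $2\pi(k+1)/3$. Therefore:
\begin{itemize}
\item[(a)] $f_k$ is a strictly convex quadrilateral;
\item[(b)] $f_{k-1}$ and $f_k$ lie on opposite sides of the line $v_kw_k$;
\item[(c)] $f_k$ and $o$ lie on opposite sides of the line $v_kv_{k+1}$ and on the same side of the line $w_kw_{k+1}$.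
\end{itemize}
Each statement says that finitely many of the points $o,v_j,w_j$ lie strictly on prescribed sides of lines through two others. So (a)--(c) persist for small $|\theta|$. The remaining faces are nondegenerate triangles because $p,q\notin\Pi$. Hence $\phi_\theta$ is a realization of $P_0$ with convex faces.

At $v_k$ and $w_k$ the quadrilaterals $f_{k-1},f_k$ both lie in $\Pi$, so these six vertices are exceptional. The vertex $p$ is not partially-flat: a plane containing two faces at $p$ would contain the non-collinear points $v_0,v_1,v_2$, so it would be $\Pi$, which does not contain $p$. The same holds for $q$ with $w_0,w_1,w_2$. So there are exactly six partially-flat vertices.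

\subsection*{Comparison of $\phi_\theta$ and $\phi_{-\theta}$}
Fix a small $\theta>0$. Let $T$ be the rotation about the axis through $2\theta$. It preserves orientation, fixes $o$ and $q$, preserves $\Pi$, and takes the points $w_k$ of $\phi_{-\theta}$ to the points $w_k$ of $\phi_\theta$. The angle $\rho$ of an edge depends only on the edge and on the two directions $u^-,u$, and for a face in $\Pi$ this direction is determined by the side of the edge on which the face lies.
\begin{itemize}
\item \emph{Edges $pv_k$ and $v_kv_{k+1}$.} These edges and the triangles at $p$ do not depend on $\theta$, and by (c) the face $f_k$ lies in $\Pi$ on the side of $v_kv_{k+1}$ away from $o$. So lengths and angles agree.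
\item \emph{Edges $qw_k$ and $w_kw_{k+1}$.} The rotation $T$ matches these edges and the triangles at $q$. By (c) the face $f_k$ lies in $\Pi$ on the side of $w_kw_{k+1}$ containing $o$, and $T$ matches these sides. So lengths and angles agree.
\item \emph{Edges $v_kw_k$.} The reflection of $\Pi$ in the line $ov_k$ fixes $v_k$ and exchanges the two positions of $w_k$, so the lengths agree. By (b) we have $u=-u^-$, so the angle is $\pi$ in both.
\end{itemize}
A congruence would fix the four non-coplanar points $p,v_0,v_1,v_2$, so it would be the identity by (G2). But $w_k$ has polar angle $2\pi k/3+\theta$ in one realization and $2\pi k/3-\theta$ in the other. Hence $\phi_\theta$ and $\phi_{-\theta}$ are not congruent, even by an orientation-reversing isometry. This proves the last assertion of Theorem~\ref{thm:B} and shows that (ii) cannot be omitted from Theorem~\ref{thm:A} in any of the three geometries. \hfill$\square$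

\begin{remark}
The graph $G$ of this pair is the dashed graph in Figure~\ref{fig:twist}. Some corner is changed by Lemma~\ref{lem:develop}. By Lemma~\ref{lem:face} it belongs to some $f_k$, all four corners of which are changed, and by Lemma~\ref{lem:vertex}(a) the change passes to $f_{k\pm1}$. So $G$ has $9$ nodes and $12$ arcs. It has three regions of length four, around the edges $v_kw_k$, and two of length six, containing $p$ and $q$. Each vertex-node has $\mu=2-\frac23$, and \eqref{eq:mu} is the equality $8=6\cdot\frac43$.
\end{remark}

\begin{remark}
The reflection in the plane through the axis and $v_0$ carries $\phi_\theta$ to $\phi_{-\theta}$ after the relabeling $k\mapsto-k$, which the definition of congruence does not allow. This symmetry is not the source of the example. Move $p$ slightly so that its distances to $v_0,v_1,v_2$ are distinct; the verification above is unaffected. Suppose that an isometry carries one realization to the other along an automorphism of $P_0$. The automorphism permutes the vertices $p,q$ of degree three and respects edge lengths. The three edges at $q$ are equal and those at $p$ are distinct, so it fixes $p$ and each $v_k$, and then also $w_k$, the only neighbor of $v_k$ outside $\{p,v_0,v_1,v_2\}$. So it is the identity, and this case is excluded above.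
\end{remark}

\begin{thebibliography}{1}

\bibitem{CK}
Yunhi Cho and Seonhwa Kim,
\emph{Rigidity of nonconvex polyhedra with respect to edge lengths and dihedral angles},
arXiv:2307.14769 (2023).

\end{thebibliography}
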